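\title{Every independence relation has strong finite character}

\begin{abstract}
An independence relation for a complete first-order theory is a ternary relation on small sets satisfying eight axioms, none of which mentions formulas. It has strong finite character if every instance of dependence is forced by a single formula. We prove that every independence relation has strong finite character; equivalently, the types that are independent from $B$ over $C$ form a closed subset of the type space over $BC$. The proof passes to a finitely satisfiable limit of independent witnesses and tests the limit against a long independent sequence. We also obtain finite witnesses on both sides and a characterization of dependence by inconsistency along Morley sequences, and we show that none of the axioms of extension, finite character and local character can be dropped.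
\end{abstract}

\section{Introduction}\label{sec:intro}

In a vector space, a dependence between two sets of vectors is a linear equation. The equation involves finitely many vectors, and every other tuple that solves it is dependent for the same reason. This paper shows that the same is true of any notion of independence that satisfies the axioms below, although these axioms say nothing about equations or formulas.

Let $T$ be a complete first-order theory with monster model $\mathbb M$. The letters $A,B,C,\dots$ denote small subsets of $\mathbb M$, and $AB$ stands for $A\cup B$. We write $A'\equiv_C A$ if the enumerated sets $A'$ and $A$ have the same type over $C$, and $A'\equiv A$ if $C=\emptyset$. Section~\ref{sec:background} fixes the conventions in detail.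

\begin{definition}\label{def:independence}
A ternary relation $A\perp_C B$ on small subsets of $\mathbb M$, read ``$A$ is independent from $B$ over $C$'', is an \emph{independence relation} if it satisfies the following axioms.
\begin{description}
\item[Invariance.] If $A\perp_C B$ and $A'B'C'\equiv ABC$ as enumerated sets, then $A'\perp_{C'}B'$.
\item[Monotonicity.] If $A\perp_C B$, $A'\subseteq A$ and $B'\subseteq B$, then $A'\perp_C B'$.
\item[Base monotonicity.] If $D\subseteq C\subseteq B$ and $A\perp_D B$, then $A\perp_C B$.
\item[Transitivity.] If $D\subseteq C\subseteq B$, $B\perp_C A$ and $C\perp_D A$, then $B\perp_D A$.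
\item[Normality.] If $A\perp_C B$, then $AC\perp_C B$.
\item[Extension.] If $A\perp_C B$ and $B\subseteq\hat B$, then there is $A'\equiv_{BC}A$ with $A'\perp_C\hat B$.
\item[Finite character.] If $A_0\perp_C B$ for all finite $A_0\subseteq A$, then $A\perp_C B$.
\item[Local character.] For every $A$ there is a cardinal $\kappa(A)$ such that for every $B$ there is $C\subseteq B$ with $|C|<\kappa(A)$ and $A\perp_C B$.
\end{description}
\end{definition}

Symmetry is not assumed, and the axioms treat the two sides differently: transitivity, normality and finite character enlarge the left-hand side, while base monotonicity, extension and local character refer to the right-hand side. The relation that holds of all triples is an independence relation for every $T$. Here are the two simplest examples with content.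

\begin{example}[Pure sets]\label{ex:sets}
Let $T$ be the theory of infinite sets, so that every permutation of $\mathbb M$ is an automorphism, and let $A\perp_C B$ mean $A\cap B\subseteq C$. Invariance, monotonicity, base monotonicity, normality and finite character can be read off the definition. For transitivity, $B\cap A\subseteq C$ gives $B\cap A\subseteq C\cap A\subseteq D$. For extension, take a permutation that fixes $BC$ pointwise and moves $A\setminus BC$ off $\hat B$; the image $A'$ of $A$ satisfies $A'\cap\hat B\subseteq A\cap BC\subseteq C$. For local character, take the subset $A\cap B$ of $B$ as base. If $A\not\perp_C B$, pick $b\in(A\cap B)\setminus C$. The formula $x=b$ holds of an element of $A$, and its only solution is dependent on $B$ over $C$.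
\end{example}

\begin{example}[Vector spaces]\label{ex:vs}
Let $T$ be the theory of infinite vector spaces over $\mathbb F_2$, whose automorphisms are the linear ones. Write $\langle X\rangle$ for the span of $X$, and let $A\perp_C B$ mean $\langle AC\rangle\cap\langle BC\rangle=\langle C\rangle$. Invariance, monotonicity and normality can be read off the definition, and finite character holds because a vector of $\langle AC\rangle$ lies in $\langle A_0C\rangle$ for some finite $A_0\subseteq A$.
\emph{Base monotonicity:} if $u+w\in\langle B\rangle$ with $u\in\langle AD\rangle$ and $w\in\langle C\rangle$, then $u\in\langle AD\rangle\cap\langle B\rangle=\langle D\rangle$, so $u+w\in\langle C\rangle$.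
\emph{Transitivity:} a vector of $\langle B\rangle\cap\langle AD\rangle$ lies in $\langle B\rangle\cap\langle AC\rangle=\langle C\rangle$, hence in $\langle C\rangle\cap\langle AD\rangle=\langle D\rangle$.
\emph{Extension:} let $A_1\subseteq A$ be a basis of $\langle AC\rangle$ modulo $\langle C\rangle$. It is linearly independent modulo $\langle BC\rangle$, because $\langle AC\rangle\cap\langle BC\rangle=\langle C\rangle$. Small subspaces have codimension $|\mathbb M|$, so some linear automorphism fixes $BC$ pointwise and maps $A_1$ to a set $A_1'$ that is independent modulo $\langle\hat BC\rangle$; the image $A'$ of $A$ satisfies $\langle A'C\rangle\cap\langle\hat BC\rangle=\langle A_1'C\rangle\cap\langle\hat BC\rangle=\langle C\rangle$.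
\emph{Local character:} choose $C\subseteq B$ with $|C|\le|A|+\aleph_0$ and $\langle A\rangle\cap\langle B\rangle\subseteq\langle C\rangle$; if $u+w\in\langle B\rangle$ with $u\in\langle A\rangle$ and $w\in\langle C\rangle$, then $u\in\langle A\rangle\cap\langle B\rangle\subseteq\langle C\rangle$.
If $A\not\perp_C B$, then $a_1+\dots+a_k+w=v$ for some $a_i\in A$, $w\in\langle C\rangle$ and $v\in\langle BC\rangle\setminus\langle C\rangle$. The equation $x_1+\dots+x_k+w=v$ is a formula over $BC$, and each of its solutions is dependent on $B$ over $C$.
\end{example}

Finite character says that a dependence is visible on a finite tuple $\bar a$ from $A$. The type of $\bar a$ over $BC$ is still an infinite amount of information. In both examples one formula of this type already forces the dependence, and that property has a name.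

\begin{definition}\label{def:sfc}
A ternary relation $\perp$ on small sets has \emph{strong finite character} if whenever $A\not\perp_C B$, there are a finite tuple $\bar a$ from $A$ and a formula $\varphi(\bar x,\bar b,\bar c)\in\operatorname{tp}(\bar a/BC)$, with parameters $\bar b$ from $B$ and $\bar c$ from $C$, such that $\bar a'\not\perp_C B$ for every $\bar a'\models\varphi(\bar x,\bar b,\bar c)$.
\end{definition}

The question that we answer comes from Adler's \emph{Explanation of Independence} \cite{Adler}:
\begin{quote}
\emph{Does every independence relation have strong finite character?}
\end{quote}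

The question is topological. Let $S_{\bar x}(BC)$ be the space of complete types over $BC$ in the finite tuple of variables $\bar x$; its basic open sets are the sets $[\varphi]=\{p:\varphi\in p\}$ for formulas $\varphi(\bar x)$ over $BC$. By invariance, whether $\bar a\perp_C B$ depends only on $\operatorname{tp}(\bar a/BC)$, so the relation is described by the sets
\[
I_{\bar x}(B/C)=\{\operatorname{tp}(\bar a/BC):\bar a\perp_C B\}\subseteq S_{\bar x}(BC).
\]

\begin{lemma}\label{lem:closed}
An independence relation has strong finite character if and only if $I_{\bar x}(B/C)$ is closed in $S_{\bar x}(BC)$ for all $B$, $C$ and all finite $\bar x$.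
\end{lemma}

\begin{proof}
The set $I_{\bar x}(B/C)$ is closed if and only if every $\bar a$ with $\bar a\not\perp_C B$ satisfies a formula $\varphi(\bar x)$ over $BC$ none of whose realizations is independent from $B$ over $C$. Assume this for all $\bar x$, and let $A\not\perp_C B$. Finite character gives a finite $\bar a$ from $A$ with $\bar a\not\perp_C B$, and the formula for $\bar a$ witnesses strong finite character. Conversely, assume strong finite character and let $\bar a=(a_1,\dots,a_n)\not\perp_C B$. There are a tuple $(a_{j_1},\dots,a_{j_k})$ of entries of $\bar a$ and a formula $\psi$ over $BC$ that it satisfies, all of whose realizations are dependent. Then $\bar a$ satisfies $\psi(x_{j_1},\dots,x_{j_k})$, and every realization $\bar a'$ of this formula is dependent by monotonicity.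
\end{proof}

So the question is whether a limit of independent types is independent. One could reasonably guess that the answer is no. Invariance allows $I_{\bar x}(B/C)$ to be an arbitrary set of types, the other axioms concern subsets and conjugates, and none of them refers to the topology. Moreover, a dependence defined by an infinite conjunction comes close to being a counterexample: Example~\ref{ex:noext} satisfies seven of the eight axioms, including finite character and local character, and there independent types converge to a dependent one. Nevertheless the answer is yes.

\begin{theorem}\label{thm:main}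
Let $T$ be a complete theory and let $\perp$ be an independence relation for $T$. Then $\perp$ has strong finite character. Equivalently, $I_{\bar x}(B/C)$ is closed in $S_{\bar x}(BC)$ for all $B$, $C$ and all finite $\bar x$.
\end{theorem}

Section~\ref{sec:example} carries out the proof by hand in a vector space. Sections~\ref{sec:sequences} and~\ref{sec:main} give the general proof. Section~\ref{sec:dividing} sharpens the result (Theorem~\ref{thm:sharp}): the witnesses can be chosen finite on both sides, dependence is characterized by inconsistency along Morley sequences, and non-dividing implies $\perp$. Section~\ref{sec:counter} shows that strong finite character can fail as soon as one of extension, finite character and local character is dropped.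

\section{Conventions and tools from model theory}\label{sec:background}

\subsection*{The monster model}
The model $\mathbb M$ is saturated and strongly homogeneous for small sets: every consistent set of formulas in a small number of variables over a small set of parameters is realized in $\mathbb M$, and if $A'\equiv_C A$, then some automorphism of $\mathbb M$ fixes $C$ pointwise and maps $A$ to $A'$. The cardinal $|T|$ is small, and the small cardinals are closed under the operations that we use: successors, suprema of small families, and $\mu\mapsto\beth_{(2^\mu)^+}$. (Recall that $\beth_0=\aleph_0$, $\beth_{\alpha+1}=2^{\beth_\alpha}$, with suprema at limits.) The cardinals $\kappa(A)$ of local character are small, as usual.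

Tuples, finite or infinite, are treated as sets on either side of $\perp$. By strong homogeneity, invariance says that $\perp$ is preserved by $\operatorname{Aut}(\mathbb M)$. We let $\kappa(A)$ be the least cardinal that works in local character. It is preserved by automorphisms, so it depends only on $\operatorname{tp}(A/\emptyset)$. For a sequence $(A_i)$ we put $A_{<i}=\bigcup_{j<i}A_j$.

\subsection*{Indiscernible sequences}
A sequence $(A_i)_{i\in I}$ of tuples of the same length, indexed by a linear order, is \emph{$C$-indiscernible} if $A_{i_0}\cdots A_{i_n}\equiv_C A_{j_0}\cdots A_{j_n}$ whenever $i_0<\dots<i_n$ and $j_0<\dots<j_n$. Such a sequence is also indiscernible for the reverse order. The index set can be changed at will.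

\begin{lemma}[Reindexing]\label{lem:stretch}
Let $(A_k)_{k<\omega}$ be $C$-indiscernible and let $I$ be a small linear order. There is a $C$-indiscernible sequence $(A'_i)_{i\in I}$ with $A'_{i_0}\cdots A'_{i_n}\equiv_C A_0\cdots A_n$ for all $i_0<\dots<i_n$ in $I$.
\end{lemma}

\begin{proof}
Consider all formulas $\chi(\bar y_{i_0},\dots,\bar y_{i_n})$ over $C$ with $i_0<\dots<i_n$ in $I$ and $\models\chi(A_0,\dots,A_n)$. Finitely many of them involve finitely many indices $j_0<\dots<j_m$, and by indiscernibility they hold when $\bar y_{j_k}$ is interpreted as $A_k$. By compactness and saturation the whole set is realized.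
\end{proof}

Indiscernible sequences are extracted from very long sequences by the standard Erd\H{o}s--Rado argument; see for example \cite[Lemma~7.2.12]{TZ}.

\begin{lemma}[Extraction]\label{lem:extract}
Let $\mu\ge|T|+|C|+\aleph_0$ and $\lambda=\beth_{(2^\mu)^+}$, and let $(A_i)_{i<\lambda}$ be a sequence of tuples of the same length, at most $\mu$. There is a $C$-indiscernible sequence $(A'_k)_{k<\omega}$ such that for each $n$ there are $i_0<\dots<i_n<\lambda$ with $A'_0\cdots A'_n\equiv_C A_{i_0}\cdots A_{i_n}$.
\end{lemma}

What matters for us is that the complete types in the new sequence occur in the old one, so that invariance transfers independence from one to the other. Ramsey's theorem and compactness would produce only limits of such types, and transferring independence to limits is the problem that we are trying to solve.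

\subsection*{Global types}
A \emph{global type} $r(\bar x)$ is a complete type over $\mathbb M$, and $r|_B$ is its restriction to formulas over $B$. It is \emph{finitely satisfiable in $D$} if each of its formulas is realized by a tuple from $D$. It is \emph{$D$-invariant} if for every formula $\chi(\bar x,\bar y)$ over $D$ and all $\bar b\equiv_D\bar b'$ we have $\chi(\bar x,\bar b)\in r\iff\chi(\bar x,\bar b')\in r$.

\begin{lemma}\label{lem:coheir}
Let $D$ be small and let $\bar x$ have finite length $n$.
\begin{enumerate}
\item[(a)] If $p(\bar x)$ is a set of formulas closed under conjunction and each formula of $p$ is realized by a tuple from $D$, then $p$ is contained in a global type that is finitely satisfiable in $D$.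
\item[(b)] A global type that is finitely satisfiable in $D$ is $D$-invariant.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For a formula $\chi(\bar x)$ over $\mathbb M$ let $\chi(D)=\{\bar d\in D^n:\ \models\chi(\bar d)\}$. The sets $\varphi(D)$ with $\varphi\in p$ are nonempty and closed under finite intersections, so they belong to an ultrafilter $U$ on $D^n$. Let $r=\{\chi:\chi(D)\in U\}$. Then $r\supseteq p$. Since $\chi(D)$ and $(\neg\chi)(D)$ are complementary, $r$ contains exactly one of $\chi$ and $\neg\chi$. Since $U$ is closed under intersections and consists of nonempty sets, every finite conjunction of formulas of $r$ is realized in $D$.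

(b) Suppose that $\bar b\equiv_D\bar b'$, $\chi(\bar x,\bar b)\in r$ and $\chi(\bar x,\bar b')\notin r$. Then $\chi(\bar x,\bar b)\wedge\neg\chi(\bar x,\bar b')\in r$ is realized by some $\bar d$ from $D$, and the formula $\chi(\bar d,\bar y)$ over $D$ holds of $\bar b$ but not of $\bar b'$, a contradiction.
\end{proof}

\section{The argument in a vector space}\label{sec:example}

Take the relation of Example~\ref{ex:vs}. Let $b,c_0,c_1,\dots$ be linearly independent and put $C=\{c_n:n<\omega\}$. For a vector $u$ we have $\langle uC\rangle=\langle C\rangle\cup(u+\langle C\rangle)$, so
\begin{equation}\label{eq:coset}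
u\not\perp_C b\iff u\in b+\langle C\rangle ,
\end{equation}
and the same holds for any vector outside $\langle C\rangle$ in place of $b$.

Let $a\notin\langle Cb\rangle$ and $p=\operatorname{tp}(a/Cb)$. A formula $\varphi\in p$ has its parameters among $c_0,\dots,c_{n-1},b$ for some $n$. For $m\ge n$ both $a$ and $c_m$ lie outside $\langle c_0,\dots,c_{n-1},b\rangle$, so a linear automorphism fixing this subspace maps $a$ to $c_m$, and $\varphi(c_m)$ holds. Thus the types $\operatorname{tp}(c_m/Cb)$ converge to $p$. Each $c_m$ is independent from $b$ over $C$, and no $c_m$ realizes $p$. Theorem~\ref{thm:main} predicts $a\perp_C b$. This is visible from \eqref{eq:coset}, but we want an argument that starts from the witnesses $c_m$ and generalizes.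

\emph{The limit knows more than $p$.} Fix a nonprincipal ultrafilter $U$ on $\omega$ and let $r(x)$ be the set of formulas $\chi(x)$ over $\mathbb M$ with $\{m:\ \models\chi(c_m)\}\in U$. This is a global type extending $p$. It cannot distinguish $b$ from any conjugate $b'\equiv_C b$: for $\chi(x,y)$ over $C$, the statements $\chi(c_m,b)$ and $\chi(c_m,b')$ are equivalent for each $m$, so $\chi(x,b)\in r$ if and only if $\chi(x,b')\in r$.

\emph{Test the limit against many independent copies of $b$.} Let $b_0,b_1,\dots$ be linearly independent modulo $\langle C\rangle$, so that $b_i\equiv_C b$, and let $a'$ realize $r$ over $Cb_0b_1\cdots$. By the previous paragraph $a'b_i\equiv_C ab$ for every $i$. Hence, if $a\not\perp_C b$, then $a'\not\perp_C b_i$ for \emph{all} $i$. But the cosets $b_i+\langle C\rangle$ are pairwise disjoint, so by \eqref{eq:coset} a single vector depends on at most one $b_i$. Therefore $a\perp_C b$.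

In general, the last step is replaced by local character: a fixed set cannot depend on every member of a sufficiently long independent sequence (Lemma~\ref{lem:local}). Two difficulties are hidden in the example. First, the long sequence must be produced from the axioms, and independent in the correct direction (Lemma~\ref{lem:sequence}). Second, the witnesses need not lie in $C$. If $D$ is the union of $C$ and the witnesses, the limit type is only $D$-invariant, and the argument yields independence from $b$ over $D$. This can be worthless. If the witnesses include $v$ and $v+b$ for some $v\notin\langle Cb\rangle$, each of which is independent from $b$ over $C$, then $b\in\langle D\rangle$, and every vector, even $b$, is independent from $b$ over $D$. To return from $D$ to $C$ by transitivity we need $D\perp_C b$, so the witnesses must first be moved, by extension, until they are jointly independent from $b$ (Lemma~\ref{lem:stack}).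

\section{Composition and long independent sequences}\label{sec:sequences}

From here to the end of Section~\ref{sec:main}, $\perp$ is an independence relation for $T$.

\begin{lemma}\label{lem:basic}
For all $A,B,C,E$:
\begin{enumerate}
\item[(a)] $A\perp_C C$.
\item[(b)] $C\perp_C B$ and $\emptyset\perp_C B$.
\item[(c)] \emph{(Composition)} If $A\perp_{CE}B$ and $E\perp_C B$, then $AE\perp_C B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Local character gives $D\subseteq C$ with $A\perp_D C$. Apply base monotonicity to $D\subseteq C\subseteq C$.

(b) By (a), $C\perp_C C$. Extension to the larger set $BC$ gives $C'\equiv_C C$ with $C'\perp_C BC$. The only set with $C'\equiv_C C$ is $C$. Monotonicity gives both claims.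

(c) By normality, $ACE\perp_{CE}B$ and $CE\perp_C B$. Transitivity for $C\subseteq CE\subseteq ACE$ gives $ACE\perp_C B$, and monotonicity gives $AE\perp_C B$.
\end{proof}

Extension lets us add sets one at a time, each independent from $B$ and from everything chosen before. The next lemma says that the result is independent from $B$ as a whole.

\begin{lemma}[Stacking]\label{lem:stack}
Let $\lambda$ be a small ordinal and let $(A_i)_{i<\lambda}$ satisfy $A_i\perp_C BCA_{<i}$ for all $i<\lambda$. Then $A_{<\lambda}\perp_C B$.
\end{lemma}

\begin{proof}
We show $A_{<i}\perp_C B$ by induction on $i\le\lambda$. For $i=0$ this is Lemma~\ref{lem:basic}(b). Suppose $A_{<i}\perp_C B$ with $i<\lambda$. Base monotonicity for $C\subseteq CA_{<i}\subseteq BCA_{<i}$ gives $A_i\perp_{CA_{<i}}BCA_{<i}$, hence $A_i\perp_{CA_{<i}}B$ by monotonicity, and composition gives $A_{<i+1}\perp_C B$. If $i$ is a limit ordinal, every finite $A'\subseteq A_{<i}$ lies in some $A_{<j}$ with $j<i$, so $A'\perp_C B$ by monotonicity; finite character gives $A_{<i}\perp_C B$.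
\end{proof}

The next lemma is the only place, besides Lemma~\ref{lem:basic}(a), where local character enters. Recall that an infinite cardinal $\kappa$ is \emph{regular} if every subset of $\kappa$ of size less than $\kappa$ is bounded in $\kappa$; infinite successor cardinals are regular.

\begin{lemma}\label{lem:local}
Let $\kappa\ge\kappa(A)$ be a small infinite regular cardinal, and let $(B_i)_{i<\kappa}$ satisfy $B_{<i}\perp_C B_i$ for all $i<\kappa$. Then $A\perp_C B_i$ for some $i<\kappa$.
\end{lemma}

\begin{proof}
Local character gives $E\subseteq CB_{<\kappa}$ with $|E|<\kappa$ and $A\perp_E CB_{<\kappa}$. Each element of $E\setminus C$ lies in some $B_j$, so by regularity $E\subseteq CB_{<i}$ for some $i<\kappa$. Base monotonicity for $E\subseteq CB_{<i}\subseteq CB_{<\kappa}$ and monotonicity give $A\perp_{CB_{<i}}B_i$. Since $B_{<i}\perp_C B_i$, composition gives $AB_{<i}\perp_C B_i$, and so $A\perp_C B_i$.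
\end{proof}

The hypothesis of Lemma~\ref{lem:local} is that the \emph{past} is independent from the present member: $B_{<i}\perp_C B_i$. Extension produces the opposite, $B_i\perp_C B_{<i}$, and symmetry is not available. Stacking converts this into the statement that the \emph{future} is independent from the present member. This does not suffice directly, because the small set $E$ is captured by initial segments of $\kappa$ and not by final ones. We therefore reverse the sequence, and for this we first make it indiscernible.

\begin{lemma}\label{lem:sequence}
Let $A\perp_C B$, fix an enumeration of $A$, and let $\kappa$ be a small cardinal. There is a $BC$-indiscernible sequence $(A_i)_{i<\kappa}$ with $A_i\equiv_{BC}A$ and $A_{<i}\perp_C A_i$ for all $i<\kappa$.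
\end{lemma}

\begin{proof}
Let $\mu=|T|+|A|+|B|+|C|+\aleph_0$ and $\lambda=\beth_{(2^\mu)^+}$. By recursion on $i<\lambda$, apply extension to $A\perp_C B$ and $B\subseteq BCA^0_{<i}$ to choose $A^0_i\equiv_{BC}A$ with $A^0_i\perp_C BCA^0_{<i}$.

Fix $i<\lambda$. For $j>i$, monotonicity gives $A^0_j\perp_C A^0_i\,C\bigcup_{i<k<j}A^0_k$. So Lemma~\ref{lem:stack} applies to the tail $(A^0_j)_{i<j<\lambda}$, with $A^0_i$ in the role of $B$, and shows that $\bigcup_{j>i}A^0_j\perp_C A^0_i$. By monotonicity,
\begin{equation}\label{eq:future}
A^0_{i_1}\cdots A^0_{i_n}\perp_C A^0_{i_0}\qquad\text{whenever } i_0<i_1<\dots<i_n<\lambda .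
\end{equation}

By Lemma~\ref{lem:extract} there is a $BC$-indiscernible sequence $(A'_k)_{k<\omega}$ such that each $A'_0\cdots A'_n$ has the same type over $BC$ as some $A^0_{i_0}\cdots A^0_{i_n}$ with $i_0<\dots<i_n$. Then $A'_0\equiv_{BC}A$, and $A'_1\cdots A'_n\perp_C A'_0$ by \eqref{eq:future} and invariance. Apply Lemma~\ref{lem:stretch} to $\kappa$ with the reverse order. This gives a $BC$-indiscernible sequence $(A_i)_{i<\kappa}$ with
\[
A_{i_n}A_{i_{n-1}}\cdots A_{i_0}\equiv_{BC}A'_0A'_1\cdots A'_n\qquad\text{whenever } i_0<\dots<i_n<\kappa .
\]
The case $n=0$ gives $A_i\equiv_{BC}A$, and invariance gives $A_{i_0}\cdots A_{i_{n-1}}\perp_C A_{i_n}$ for $n\ge1$. A finite subset of $A_{<i}$ is empty or contained in such a union with $i_n=i$, so it is independent from $A_i$ over $C$ by Lemma~\ref{lem:basic}(b) or monotonicity. Finite character gives $A_{<i}\perp_C A_i$.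
\end{proof}

\section{Invariant types and the proof of Theorem~\ref{thm:main}}\label{sec:main}

Lemma~\ref{lem:local} gives independence from \emph{some} member of a long sequence. If all members are conjugate over $CA$, or more generally if all pairs $(A,B_i)$ have the same type over $C$, then invariance makes the choice of the member irrelevant. A realization of an invariant global type is in this position with respect to any sequence of conjugates.

\begin{lemma}\label{lem:invariant}
Let $r(\bar x)$ be a $D$-invariant global type in finitely many variables, and let $\bar a^*\models r|_{DB}$. Then $\bar a^*\perp_D B$. In particular this holds if $r$ is finitely satisfiable in $D$.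
\end{lemma}

\begin{proof}
Let $\kappa\ge\kappa(\bar a^*)$ be a small infinite regular cardinal. By Lemma~\ref{lem:basic}(a), $B\perp_D D$, so Lemma~\ref{lem:sequence} gives $(B_i)_{i<\kappa}$ with $B_i\equiv_D B$ and $B_{<i}\perp_D B_i$. By saturation there is $\bar a'\models r|_{DB_{<\kappa}}$.

We claim that $\bar a'B_i\equiv_D\bar a^*B$ for every $i$. Let $\chi(\bar x,\bar y)$ be a formula over $D$, let $\bar b$ be a finite tuple from $B$, and let $\bar b_i$ be the corresponding tuple from $B_i$, so that $\bar b_i\equiv_D\bar b$. Then
\[
\models\chi(\bar a',\bar b_i)\iff\chi(\bar x,\bar b_i)\in r\iff\chi(\bar x,\bar b)\in r\iff\ \models\chi(\bar a^*,\bar b),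
\]
where the middle step is $D$-invariance. In particular $\bar a'\equiv\bar a^*$, so $\kappa(\bar a')=\kappa(\bar a^*)\le\kappa$. Lemma~\ref{lem:local} gives $\bar a'\perp_D B_i$ for some $i$, and invariance gives $\bar a^*\perp_D B$. The last sentence of the lemma follows from Lemma~\ref{lem:coheir}(b).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:closed} it suffices to show that $I_{\bar x}(B/C)$ is closed. Let $p=\operatorname{tp}(\bar a/BC)$ lie in its closure: every $\varphi\in p$ has a realization $\bar a^0_\varphi$ with $\bar a^0_\varphi\perp_C B$. We show $\bar a\perp_C B$.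

\emph{Step 1: jointly independent witnesses.} Enumerate $p=\{\varphi_i:i<\lambda\}$, where $\lambda\le|T|+|BC|+\aleph_0$ is small. By recursion on $i$, extension gives $\bar a_i\equiv_{BC}\bar a^0_{\varphi_i}$ with $\bar a_i\perp_C BC\bar a_{<i}$. As $\varphi_i$ is a formula over $BC$, we still have $\bar a_i\models\varphi_i$. Lemma~\ref{lem:stack} gives $\bar a_{<\lambda}\perp_C B$. Put $D=C\bar a_{<\lambda}$. By normality, $D\perp_C B$.

\emph{Step 2: the limit.} The type $p$ is closed under conjunction and each of its formulas is realized by one of the tuples $\bar a_i$ from $D$. By Lemma~\ref{lem:coheir}(a) there is a global type $r\supseteq p$ that is finitely satisfiable in $D$. Let $\bar a^*\models r|_{DB}$. By Lemma~\ref{lem:invariant}, $\bar a^*\perp_D B$.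

\emph{Step 3: back to the base $C$.} We have $CD=D$, $\bar a^*\perp_D B$ and $D\perp_C B$. Composition with $E=D$ gives $\bar a^*D\perp_C B$, hence $\bar a^*\perp_C B$. Since $BC\subseteq DB$, the tuple $\bar a^*$ realizes $p$, that is, $\bar a^*\equiv_{BC}\bar a$. By invariance, $\bar a\perp_C B$.
\end{proof}

Extension was used to build the two sequences, in Step~1 and in Lemma~\ref{lem:sequence}, and in Lemma~\ref{lem:basic}(b). Finite character was used to reduce to a finite tuple in Lemma~\ref{lem:closed} and to pass to infinite unions in Lemmas~\ref{lem:stack} and~\ref{lem:sequence}. Section~\ref{sec:counter} locates the step that breaks when one of these two axioms, or local character, is missing.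

\section{Symmetry, Morley sequences and dividing}\label{sec:dividing}

Theorem~\ref{thm:main} leaves the set $B$ infinite in the conclusion $\bar a'\not\perp_C B$, and it does not say what kind of formula forces a dependence. Both points are settled with the help of symmetry. The following lemma is known and due to Adler; it follows from the tools of Section~\ref{sec:sequences} in the same way as Lemma~\ref{lem:invariant}.

\begin{lemma}[Symmetry]\label{lem:symmetry}
Let $\perp$ be an independence relation. If $A\perp_C B$, then $B\perp_C A$. Hence, if $A\perp_C B_0$ for every finite $B_0\subseteq B$, then $A\perp_C B$.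
\end{lemma}

\begin{proof}
Let $\kappa\ge\kappa(B)$ be a small infinite regular cardinal, and take $(A_i)_{i<\kappa}$ from Lemma~\ref{lem:sequence}. Lemma~\ref{lem:local}, applied to the set $B$ and the sequence $(A_i)$, gives $B\perp_C A_i$ for some $i$. Since $A_i\equiv_{BC}A$, invariance gives $B\perp_C A$. For the second claim, symmetry gives $B_0\perp_C A$ for all finite $B_0\subseteq B$, finite character gives $B\perp_C A$, and symmetry gives $A\perp_C B$.
\end{proof}

\begin{definition}\label{def:morley}
A \emph{$\perp$-Morley sequence over $C$} is a $C$-indiscernible sequence $(\bar b_i)_{i<\omega}$ of finite tuples with $\bar b_i\perp_C\bar b_{<i}$ for all $i$.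
\end{definition}

\begin{lemma}\label{lem:morley}
Let $\perp$ be an independence relation, let $\bar b$ be a finite tuple and let $\bar b\perp_C F$. There is a $CF$-indiscernible $\perp$-Morley sequence $(\bar b_i)_{i<\omega}$ over $C$ with $\bar b_0=\bar b$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:sequence} with $\kappa=\omega$ gives a $CF$-indiscernible sequence $(\bar b'_i)_{i<\omega}$ with $\bar b'_i\equiv_{CF}\bar b$ and $\bar b'_{<i}\perp_C\bar b'_i$. By symmetry it is a $\perp$-Morley sequence over $C$. Apply an automorphism that fixes $CF$ pointwise and maps $\bar b'_0$ to $\bar b$.
\end{proof}

Recall the standard definitions. Let $\varphi(\bar x,\bar y)$ be a formula over $C$. The formula $\varphi(\bar x,\bar b)$ \emph{divides over $C$} if $\{\varphi(\bar x,\bar b_i):i<\omega\}$ is inconsistent for some $C$-indiscernible sequence $(\bar b_i)_{i<\omega}$ with $\bar b_0=\bar b$. A formula \emph{forks over $C$} if it implies a finite disjunction of formulas that divide over $C$; in particular, a formula that divides forks. The set $A$ is \emph{forking independent} from $B$ over $C$ if no formula of $\operatorname{tp}(A/BC)$ forks over $C$.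

\begin{theorem}\label{thm:sharp}
In parts \textup{(1)--(3)} let $\perp$ be an independence relation.
\begin{enumerate}
\item[(1)] If $A\not\perp_C B$, there are finite tuples $\bar a$ from $A$, $\bar b$ from $B$, $\bar c$ from $C$ and a formula $\varphi(\bar x,\bar b,\bar c)\in\operatorname{tp}(\bar a/BC)$ such that for all $\bar b'\equiv_C\bar b$ and all $\bar a'$, $\models\varphi(\bar a',\bar b',\bar c)$ implies $\bar a'\not\perp_C\bar b'$.
\item[(2)] For finite tuples $\bar a,\bar b$ and any $C$, the following are equivalent:
\begin{enumerate}
\item[(i)] $\bar a\not\perp_C\bar b$;
\item[(ii)] some $\varphi(\bar x,\bar b)\in\operatorname{tp}(\bar a/C\bar b)$, with $\varphi(\bar x,\bar y)$ over $C$, has no realization $\bar a'$ with $\bar a'\perp_C\bar b$;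
\item[(iii)] for some $\varphi(\bar x,\bar b)\in\operatorname{tp}(\bar a/C\bar b)$, with $\varphi(\bar x,\bar y)$ over $C$, the set $\{\varphi(\bar x,\bar b_i):i<\omega\}$ is inconsistent for \emph{every} $\perp$-Morley sequence $(\bar b_i)_{i<\omega}$ over $C$ with $\bar b_0=\bar b$.
\end{enumerate}
\item[(3)] If $A\not\perp_C B$, then some formula in $\operatorname{tp}(A/BC)$ divides over $C$. Thus forking independence, and even non-dividing, implies $\perp$.
\item[(4)] For a relation satisfying all axioms of Definition~\ref{def:independence} except possibly finite character, finite character and strong finite character are equivalent.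
\end{enumerate}
\end{theorem}

\begin{proof}
We begin with a reduction for (1) and (3). If $A\not\perp_C B$, finite character gives a finite $\bar a$ from $A$ with $\bar a\not\perp_C B$, and the second part of Lemma~\ref{lem:symmetry} gives a finite $\bar b$ from $B$ with $\bar a\not\perp_C\bar b$.

(2), (i)$\Rightarrow$(ii). By Theorem~\ref{thm:main}, $I_{\bar x}(\bar b/C)$ is closed, and it does not contain $\operatorname{tp}(\bar a/C\bar b)$. So some formula of this type has no realization independent from $\bar b$ over $C$. Every formula over $C\bar b$ can be written as $\varphi(\bar x,\bar b)$ with $\varphi(\bar x,\bar y)$ over $C$.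

(ii)$\Rightarrow$(iii), with the same $\varphi$. Let $(\bar b_i)_{i<\omega}$ be a $\perp$-Morley sequence over $C$ with $\bar b_0=\bar b$, and suppose that $\{\varphi(\bar x,\bar b_i):i<\omega\}$ is consistent. We want to apply Lemma~\ref{lem:local} to a common realization, so the sequence must be lengthened before the realization is known. Since $\kappa(\bar a')$ depends only on $\operatorname{tp}(\bar a'/\emptyset)$ and there are at most $2^{|T|+\aleph_0}$ types in $\bar x$ over $\emptyset$, there is a small infinite regular $\kappa$ with $\kappa\ge\kappa(\bar a')$ for all $\bar a'$ of the length of $\bar x$. Lemma~\ref{lem:stretch} gives $(\bar b'_i)_{i<\kappa}$ with $\bar b'_{j_0}\cdots\bar b'_{j_n}\equiv_C\bar b_0\cdots\bar b_n$ for $j_0<\dots<j_n<\kappa$. Three things follow. First, $\bar b'_i\equiv_C\bar b$. Second, every finite subset of $\{\varphi(\bar x,\bar b'_i):i<\kappa\}$ is consistent, so by saturation some $\bar a'$ satisfies $\varphi(\bar a',\bar b'_i)$ for all $i<\kappa$. Third, $\bar b_{<n}\perp_C\bar b_n$ by symmetry, so invariance gives $\bar b'_{j_0}\cdots\bar b'_{j_{n-1}}\perp_C\bar b'_{j_n}$, and monotonicity and finite character give $\bar b'_{<i}\perp_C\bar b'_i$. By Lemma~\ref{lem:local},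 $\bar a'\perp_C\bar b'_i$ for some $i$. Let $\sigma$ be an automorphism that fixes $C$ pointwise and maps $\bar b'_i$ to $\bar b$. Then $\sigma(\bar a')\models\varphi(\bar x,\bar b)$ and $\sigma(\bar a')\perp_C\bar b$, contradicting (ii).

(iii)$\Rightarrow$(i). Suppose $\bar a\perp_C\bar b$, and let $\varphi(\bar x,\bar b)\in\operatorname{tp}(\bar a/C\bar b)$ with $\varphi(\bar x,\bar y)$ over $C$. By symmetry $\bar b\perp_C\bar a$, so Lemma~\ref{lem:morley} gives a $C\bar a$-indiscernible $\perp$-Morley sequence $(\bar b_i)_{i<\omega}$ over $C$ with $\bar b_0=\bar b$. Since $\bar b_i\equiv_{C\bar a}\bar b$, the tuple $\bar a$ realizes $\{\varphi(\bar x,\bar b_i):i<\omega\}$. So (iii) fails.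

(1) Take $\bar a,\bar b$ from the reduction and $\varphi$ from (2)(ii), and display its parameters from $C$ as $\bar c$. Let $\bar b'\equiv_C\bar b$ and $\models\varphi(\bar a',\bar b',\bar c)$. If $\sigma$ fixes $C$ pointwise and maps $\bar b'$ to $\bar b$, then $\models\varphi(\sigma(\bar a'),\bar b,\bar c)$, so $\sigma(\bar a')\not\perp_C\bar b$, and $\bar a'\not\perp_C\bar b'$ by invariance.

(3) Take $\bar a,\bar b$ from the reduction and $\varphi$ from (2)(iii). Since $\bar b\perp_C C$ by Lemma~\ref{lem:basic}(a), Lemma~\ref{lem:morley} gives a $\perp$-Morley sequence over $C$ that starts at $\bar b$. It is $C$-indiscernible and $\{\varphi(\bar x,\bar b_i):i<\omega\}$ is inconsistent, so $\varphi(\bar x,\bar b)$ divides over $C$. This formula belongs to $\operatorname{tp}(A/BC)$. Hence, if no formula of $\operatorname{tp}(A/BC)$ divides over $C$, and in particular if none forks over $C$, then $A\perp_C B$.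

(4) If finite character holds, the relation is an independence relation and Theorem~\ref{thm:main} applies. Conversely, assume strong finite character and let $A\not\perp_C B$. The tuple $\bar a$ of Definition~\ref{def:sfc} realizes the formula $\varphi$, so $\bar a\not\perp_C B$. This is the contrapositive of finite character.
\end{proof}

\begin{remark}
In (2)(iii), ``every'' cannot be replaced by ``some'', and the converse of (3) fails. In the theory of infinite sets let $\perp$ hold of all triples, let $a=b$ and $C=\emptyset$. Any sequence of distinct elements starting at $b$ is a $\perp$-Morley sequence along which $x=b$ divides, yet $a\perp_\emptyset b$.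
\end{remark}

\section{Three axioms that cannot be dropped}\label{sec:counter}

\begin{proposition}\label{prop:counter}
For each of the axioms local character, finite character and extension there are a complete theory $T$ and a ternary relation on small sets that satisfies the other seven axioms of Definition~\ref{def:independence} and does not have strong finite character.
\end{proposition}

The proof consists of the three examples below, each a variant of Example~\ref{ex:sets}. In the first and the third, $A=\{a\}$. A finite tuple from $A$ is then empty or of the form $(a,\dots,a)$. The empty tuple is independent from everything in these examples, and a formula $\varphi(x_1,\dots,x_n)$ true of $(a,\dots,a)$ can be replaced by $\varphi(x,\dots,x)$. So it suffices to show that every formula in $\operatorname{tp}(a/BC)$ has a realization that is independent from $B$ over $C$.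

\begin{example}[Without local character]\label{ex:nolocal}
Let $T$ be the theory of infinite sets and let $A\perp_C B$ mean $A\subseteq C$. Invariance, monotonicity, normality and finite character can be read off the definition. Base monotonicity: $A\subseteq D\subseteq C$. Transitivity: $B\subseteq C\subseteq D$. Extension: take $A'=A$.

Let $C$ be infinite, $B=\emptyset$ and $a\notin C$, so $a\not\perp_C B$. Let $\varphi(x,\bar c)\in\operatorname{tp}(a/C)$ and pick $a'\in C$ outside $\bar c$. The transposition of $a$ and $a'$ fixes $\bar c$, so $\varphi(a',\bar c)$ holds, while $a'\perp_C B$. Strong finite character fails.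

Local character fails for $A=\{a\}$ and $B=\emptyset$, where the only available base is $\emptyset$. In the proof of Theorem~\ref{thm:main}, Step~1 succeeds with $D=C$, but Lemma~\ref{lem:invariant} is false: the limit $a^*$ lies outside $C$.
\end{example}

\begin{example}[Without finite character]\label{ex:nofinite}
Let $T$ be the theory of infinite sets and let $A\perp_C B$ mean that $(A\cap B)\setminus C$ is finite. Invariance and monotonicity can be read off the definition. Base monotonicity: $(A\cap B)\setminus C\subseteq(A\cap B)\setminus D$ for $D\subseteq C$. Normality: $(AC\cap B)\setminus C=(A\cap B)\setminus C$. Transitivity: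
\[
(B\cap A)\setminus D\subseteq\bigl((B\cap A)\setminus C\bigr)\cup\bigl((C\cap A)\setminus D\bigr).
\]
Extension: with $A'$ as in Example~\ref{ex:sets} we have $A'\cap\hat B\subseteq A\cap BC$, so $(A'\cap\hat B)\setminus C\subseteq(A\cap B)\setminus C$. Local character: take the base $A\cap B$.

If $A=B$ is infinite and $C=\emptyset$, then $A\not\perp_C B$, but every finite tuple is independent from every set over every base. So finite character and strong finite character both fail. Here $I_{\bar x}(B/C)$ is the whole type space, hence closed; what breaks is the reduction to finite tuples in Lemma~\ref{lem:closed}.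
\end{example}

\begin{example}[Without extension]\label{ex:noext}
Let $T=\operatorname{Th}(\omega^\omega;E_n)_{n<\omega}$, where $E_n(f,g)$ means $f{\restriction}n=g{\restriction}n$. The theory $T$ says that each $E_n$ is an equivalence relation, that $E_{n+1}\subseteq E_n$, and that every $E_n$-class contains two $E_{n+1}$-inequivalent elements. Let $E_\infty=\bigcap_nE_n$ on $\mathbb M$, let $[X]$ be the set of $E_\infty$-classes that meet $X$, and let $A\perp_C B$ mean $[A]\cap[B]\subseteq[C]$. In words, every element of $A$ that is $E_\infty$-equivalent to an element of $B$ is $E_\infty$-equivalent to an element of $C$.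

Invariance holds because automorphisms preserve $E_\infty$. Monotonicity and base monotonicity hold because $X\subseteq Y$ implies $[X]\subseteq[Y]$. Normality holds because $[AC]=[A]\cup[C]$, and finite character because the condition concerns one element of $A$ at a time. Transitivity: $[B]\cap[A]\subseteq[C]$ gives $[B]\cap[A]\subseteq[C]\cap[A]\subseteq[D]$. Local character: for each $a\in A$ choose one element of $B$ that is $E_\infty$-equivalent to $a$, if there is one; the chosen set $C$ has $|C|\le|A|$ and $[A]\cap[B]\subseteq[C]$.

Fix $b\in\mathbb M$. For each $n$ choose $a_n$ with $E_n(a_n,b)$ and $\neg E_{n+1}(a_n,b)$; then $a_n\perp_\emptyset b$. Every finite subset of $\{x\ne b\}\cup\{E_n(x,b):n<\omega\}$ is realized by some $a_n$, so by saturation there is $a\ne b$ with $E_\infty(a,b)$. Then $a\not\perp_\emptyset b$. A formula $\varphi(x,b)\in\operatorname{tp}(a/b)$ mentions only $E_0,\dots,E_N$ for some $N$. Let $n\ge N$. The elements $a$ and $a_n$ lie in the $E_N$-class of $b$ and differ from $b$. Their transposition fixes $b$ and maps every element into its own $E_N$-class, hence into its own $E_k$-class for $k\le N$; so it preserves $E_0,\dots,E_N$. Therefore $\varphi(a_n,b)$ holds, while $a_n\perp_\emptyset b$.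 Strong finite character fails.

To see extension fail, put $D=\{a_n:n<\omega\}$. We have $b\perp_D D$. If $b'\equiv_D b$, then $E_n(b',a_n)$, hence $E_n(b',b)$, for all $n$; so $b'$ is $E_\infty$-equivalent to $b$, which is $E_\infty$-equivalent to no element of $D$. Thus $b'\not\perp_D Db$ for every $b'\equiv_D b$. This also shows where the proof of Theorem~\ref{thm:main} breaks. The witnesses are jointly independent, $D\perp_\emptyset b$, and $\operatorname{tp}(a/b)$ is finitely satisfiable in $D$. But no two conjugates of $b$ over $D$ are independent over $D$, so Lemma~\ref{lem:sequence} fails, and with it Lemma~\ref{lem:invariant}: the limit $a^*$ is $E_\infty$-equivalent to $b$, and $a^*\not\perp_D b$.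
\end{example}

\begin{thebibliography}{9}

\bibitem{Adler}
Hans Adler, \emph{Explanation of Independence}, arXiv:math/0511616 (2005).

\bibitem{TZ}
Tent and Ziegler, \emph{A Course in Model Theory}.

\end{thebibliography}
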